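\title{Periodic points of unbounded height for cohomologically hyperbolic maps}

\begin{abstract}
Let $f$ be a cohomologically hyperbolic dominant rational self-map of a projective variety $X$ over a number field. We consider the question whether the $f$-periodic points that lie in a suitable non-empty Zariski open subset of $X$ have bounded height. The answer is negative: for the $2$-cohomologically hyperbolic map $(x,y,z)\mapsto\bigl(x^2y,\ xy,\ (x-1)z^2+\tfrac12\bigr)$ of $(\mathbb P^1)^3$, every non-empty open subset contains periodic points of arbitrarily large height. We show that the answer is positive in dimension at most $2$, and negative in every dimension $n\ge3$, for $i$-cohomologically hyperbolic maps with any $2\le i\le n$.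
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Rational maps, dynamical degrees and heights}

A variety is an irreducible and reduced separated scheme of finite type over a field. Let $K$ be a number field with algebraic closure $\overline K$, let $X$ be a geometrically integral projective variety of dimension $n$ over $K$, and let $f\colon X\dashrightarrow X$ be a dominant rational map. Its indeterminacy locus $I_f$ is the complement of the largest open set on which $f$ is a morphism. The points whose forward orbit $O_f(P)=\{f^m(P)\mid m\ge0\}$ is well defined form the set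
\[
X_f(\overline K)=\{P\in X(\overline K)\mid f^m(P)\notin I_f\ \text{for all } m\ge0\}.
\]
A point $P\in X_f(\overline K)$ is \emph{$f$-periodic} if $f^m(P)=P$ for some $m\ge1$. For an open subset $U\subset X$ we write
\[
\operatorname{Per}_f(U)=\{P\in X_f(\overline K)\cap U(\overline K)\mid P\ \text{is $f$-periodic}\}.
\]

Fix an ample divisor $H$ on $X$. For $m\ge1$ choose a resolution of the indeterminacy of $f^m$, that is, a smooth projective variety $\Gamma$ with a birational morphism $\pi\colon\Gamma\to X$ such that $F=f^m\circ\pi$ is a morphism, and put $(f^m)^*H^i\cdot H^{n-i}=(F^*H)^i\cdot(\pi^*H)^{n-i}$. This number does not depend on $\Gamma$. For $0\le i\le n$ the \emph{$i$-th dynamical degree} is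
\[
d_i(f)=\lim_{m\to\infty}\bigl((f^m)^*H^i\cdot H^{n-i}\bigr)^{1/m};
\]
the limit exists and does not depend on $H$. It measures how fast the degree of the preimage of a general linear section of codimension $i$ grows under iteration. At the two ends, $d_0(f)=1$, and $d_n(f)=\deg f$ because $(F^*H)^n=(\deg f)^mH^n$. The map $f$ is \emph{$i$-cohomologically hyperbolic} if $d_i(f)>d_j(f)$ for all $j\ne i$, and \emph{cohomologically hyperbolic} if this holds for some $i$. For $n\ge1$ the case $i=0$ does not occur, since $d_n(f)\ge1=d_0(f)$.

A subset $S\subset X(\overline K)$ is \emph{height bounded} if a Weil height $h_H$ associated with $H$ is bounded on $S$. This does not depend on $H$ or $h_H$; see Section~\ref{sec:facts}.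

\subsection{The question}

Why should periodic points have bounded height? Suppose that $f$ is a morphism with $f^*H\sim dH$ for some $d\ge2$. Then $d_i(f)=d^i$, so $f$ is $n$-cohomologically hyperbolic, and $h_H(f(P))\ge d\,h_H(P)-C$ for all $P$. If $M$ is the largest height on a periodic orbit, then applying the inequality at a point of height $M$ gives $M\ge dM-C$, so $M\le C/(d-1)$. Two examples on $(\mathbb P^1)^2$ show what must be assumed, and what must be given up, for more general maps. With $H$ the sum of the two rulings, $(f^m)^*H\cdot H$ is the sum of the partial degrees of the two coordinates of $f^m$, by Lemma~\ref{lem:degree}.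

\begin{example}\label{ex:nothyperbolic}
For $f(x,y)=(x^2,y)$ we have $(f^m)^*H\cdot H=2^m+1$, so $d_1=2=d_2$ and $f$ is not cohomologically hyperbolic. Every point $(\zeta,y)$ with $\zeta$ a root of unity of odd order is periodic. A non-empty open set contains all but finitely many points of one of the lines $\{\zeta\}\times\mathbb A^1$, hence periodic points of unbounded height.
\end{example}

\begin{example}\label{ex:fixedline}
For $f(x,y)=(x^2,\,y+xy^2)$ write $f^m=(x^{2^m},y_m)$, so that $y_{m+1}=y_m+x^{2^m}y_m^2$. Then $\deg_yy_m=2^m$, and $\deg_xy_m\le m2^{m-1}$ by induction. Hence $d_1=2<4=\deg f=d_2$, and $f$ is $2$-cohomologically hyperbolic. The line $\{x=0\}$ consists of fixed points, so $\operatorname{Per}_f(X)$ is not height bounded. A proper closed subset has to be removed.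
\end{example}

For a rational map, the height inequalities that replace $h_H\circ f\ge d\,h_H-C$ come from big divisors, and they hold only outside a proper closed subset. The argument with the largest height then controls the periodic orbits that never enter this subset. Indeed, it is known that if $f$ is cohomologically hyperbolic, there is a non-empty open $U\subset X$ such that the periodic points $P\in X_f(\overline K)$ \emph{with $O_f(P)\subset U$} form a height bounded set. The following question, which is posed in \cite{MS}, asks whether the condition on the whole orbit can be replaced by a condition on the point alone.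

\medskip
\noindent\textbf{Question.} \emph{Let $f\colon X\dashrightarrow X$ be cohomologically hyperbolic. Is there a non-empty Zariski open subset $U\subset X$ such that $\operatorname{Per}_f(U)$ is height bounded?}
\medskip

One would guess that the answer is yes. An orbit that meets the exceptional closed set either meets a component whose forward images form a proper closed subset, which can be removed as in Example~\ref{ex:fixedline}, or it meets components whose images keep moving, and then one expects it to spend long stretches of time outside the exceptional set, where the height inequality is available. This guess is correct on curves and surfaces, and wrong from dimension three on.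

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $X=(\mathbb P^1)^3$ over $\mathbb Q$ and
\[
f(x,y,z)=\bigl(x^2y,\;xy,\;(x-1)z^2+\tfrac12\bigr).
\]
Then $d_0=1$, $d_1=\lambda:=\frac{3+\sqrt5}2$, $d_2\ge2\lambda$ and $d_3=2$, so $f$ is $2$-cohomologically hyperbolic. For every non-empty open $U\subset X$, the set $\operatorname{Per}_f(U)$ is not height bounded.
\end{theorem}

\begin{theorem}\label{thm:B}
If $\dim X\le2$ and $f$ is cohomologically hyperbolic, there is a non-empty open $U\subset X$ such that $\operatorname{Per}_f(U)$ is height bounded.
\end{theorem}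

\begin{theorem}\label{thm:C}
For all $n\ge3$ and $2\le i\le n$ there is an $i$-cohomologically hyperbolic map $f\colon(\mathbb P^1)^n\dashrightarrow(\mathbb P^1)^n$ over $\mathbb Q$ such that $\operatorname{Per}_f(U)$ is not height bounded for any non-empty open $U\subset(\mathbb P^1)^n$.
\end{theorem}

Thus the Question has a positive answer for all cohomologically hyperbolic maps of $n$-dimensional varieties if and only if $n\le2$. The case $i=1$, $n\ge3$ is not decided here.

What separates the two cases is the fate of a contracted hypersurface. The map of Theorem~\ref{thm:A} sends the surface $\{x=1\}$ to a curve and forgets the coordinate $z$ on it. An orbit can therefore gain height in $z$ for a long time, lose all of it in one step, and close up; infinitely many periodic orbits do so, because the image curve has infinitely many points. On a surface, a contracted curve goes to a point, and only one periodic orbit can pass through a point.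

Section~\ref{sec:skew} contains the height argument common to Theorems~\ref{thm:A} and~\ref{thm:C}, Section~\ref{sec:degrees} computes the dynamical degrees and completes both proofs, and Section~\ref{sec:surfaces} proves Theorem~\ref{thm:B}.

\section{Standard facts on heights and divisors}\label{sec:facts}

\subsection*{Heights}
For a number field $L$ and a place $v$ of $L$, normalize $|\cdot|_v$ so that it extends the usual absolute value of the place of $\mathbb Q$ below $v$, and put $n_v=[L_v:\mathbb Q_v]/[L:\mathbb Q]$. The numbers $n_v$ for $v$ over a given place of $\mathbb Q$ add up to $1$, and the product formula says $\sum_vn_v\log|a|_v=0$ for $a\in L^\times$. The height of a point of $\mathbb P^r(L)$ is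
\[
h([a_0:\dots:a_r])=\sum_vn_v\log\max_i|a_i|_v\ \ge0,
\]
it does not depend on $L$, and $h(a)=h([1:a])$ for $a\in\overline{\mathbb Q}$. A root of unity has absolute value $1$ at every place and height $0$.

To a Cartier divisor $D$ on a projective variety $Y$ over $\overline K$ one attaches a function $h_D$ on $Y(\overline K)$, well defined up to a bounded function, with the following properties.
\begin{itemize}
\item[(H1)] $h_D$ depends only on the linear equivalence class of $D$, and $h_{D+D'}=h_D+h_{D'}+O(1)$. If $D$ is the hyperplane class of an embedding $\iota$ into a projective space, one may take $h_D=h\circ\iota\ge0$.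
\item[(H2)] $h_{\psi^*D}=h_D\circ\psi+O(1)$ for a morphism $\psi\colon Y'\to Y$ of projective varieties.
\item[(H3)] If $D$ is ample, $h_D$ is bounded below. If $D$ is effective, $h_D$ is bounded below on the complement of $\operatorname{Supp}D$.
\end{itemize}
If $H$ and $H'$ are ample, then $aH-H'$ is ample for large $a$, so $h_{H'}\le a\,h_H+O(1)$. This is why height boundedness does not depend on the choices.

\subsection*{Divisors}
Pullbacks of ample divisors under morphisms are nef, and a product of $\dim Y$ nef divisors on $Y$ is non-negative. If $\psi\colon Y'\to Y$ is a morphism of $n$-dimensional projective varieties, the projection formula gives $\psi^*D_1\cdots\psi^*D_n=(\deg\psi)\,D_1\cdots D_n$, where $\deg\psi$ is the degree of the extension of function fields if $\psi$ is dominant and $0$ otherwise. A $\mathbb Q$-divisor is \emph{big} if and only if some positive multiple is linearly equivalent to the sum of an ample and an effective divisor. On a smooth projective curve, a divisor of positive degree is ample, hence big. On surfaces we use the following criterion \cite[Theorem~2.2.15]{Laz}: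
\begin{equation}\label{eq:bigcriterion}
D_1,\,D_2\ \text{nef $\mathbb Q$-divisors on a projective surface},\quad D_1^2>2D_1\cdot D_2\quad\Longrightarrow\quad D_1-D_2\ \text{is big}.
\end{equation}

On $(\mathbb P^1)^n$ we always take $H=H_1+\dots+H_n$, where $H_s$ is the pullback of a point under the $s$-th projection, so $H_s^2=0$ and $H_1\cdots H_n=1$, and we take $h_H$ to be the sum of the heights of the coordinates. Intersection numbers on $(\mathbb P^1)^n$ reduce to degrees of field extensions.

\begin{lemma}\label{lem:degree}
Let $\Gamma$ be a projective variety of dimension $n$ over $\mathbb Q$, let $\phi_1,\dots,\phi_n\colon\Gamma\to\mathbb P^1$ be morphisms, viewed as rational functions, and let $D_s$ be the pullback of the class of a rational point under $\phi_s$. Then $D_1\cdots D_n=[\mathbb Q(\Gamma):\mathbb Q(\phi_1,\dots,\phi_n)]$ if the $\phi_s$ are algebraically independent, and $D_1\cdots D_n=0$ otherwise.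
\end{lemma}

\begin{proof}
Apply the projection formula to $(\phi_1,\dots,\phi_n)\colon\Gamma\to(\mathbb P^1)^n$ and $H_1,\dots,H_n$.
\end{proof}

We combine this with the fact that $[k(s):k(\phi)]=\deg\phi$ for a non-constant polynomial $\phi\in k[s]$ over a field $k$. For example, if $\phi$ is a polynomial in $x,y,z$, the product attached to $(\phi,y,z)$ is $\deg_x\phi$.

\section{A skew product that forgets its fiber coordinate}\label{sec:skew}

\subsection{One orbit by hand}

Let $f$ be the map of Theorem~\ref{thm:A} and let $\omega$ be a primitive cube root of unity. Using $1+\omega+\omega^2=0$ we find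
\[
\bigl(\omega,\omega,\tfrac12\bigr)\mapsto\bigl(1,\omega^2,-\tfrac{\omega^2}4\bigr)\mapsto\bigl(\omega^2,\omega^2,\tfrac12\bigr)\mapsto\bigl(1,\omega,-\tfrac{\omega}4\bigr)\mapsto\bigl(\omega,\omega,\tfrac12\bigr),
\]
where the first step is $(\omega-1)\cdot\frac14+\frac12=\frac{\omega+1}4=-\frac{\omega^2}4$. The heights are $\log2$, $\log4$, $\log2$, $\log4$. When $x\ne1$ the denominator of $z$ is squared, and when $x=1$ the coordinate $z$ is reset to $\frac12$.

Now replace $\omega$ by a root of unity $\zeta$ of large odd order $q$ and start from a point over $(x,y)=(1,\zeta)$. After $k$ steps the first two coordinates are $(\zeta^{F_{2k}},\zeta^{F_{2k-1}})$, where $F_1=F_2=1,\ F_3=2,\dots$ are the Fibonacci numbers. No reset occurs as long as $F_{2k}<q$, so the denominator is squared many times, and yet the orbit closes up once the base point returns to $(1,\zeta)$. This produces periodic points of unbounded height. All these orbits pass through the surface $\{x=1\}$, so there is no conflict with the known result on orbits contained in $U$.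

The remaining difficulty is to place such points in an arbitrary open set $U$. We do not compute the subvarieties on which they lie. Instead we show that a point of a fixed hypersurface lying over a torsion point has bounded height, unless a leading coefficient vanishes. Large height then forces the points off the hypersurface and into $U$.

\subsection{The general construction}

Let $N\ge2$, $n=N+1$, and let $A$ be an $N\times N$ integer matrix with $\det A\ne0$. For a row vector $u\in\mathbb Z^N$ let $x^u=x_1^{u_1}\cdots x_N^{u_N}$ be the corresponding character of $\mathbb G_m^N$, and write $b^u$ for its value at a point $b$. Let $g\colon\mathbb G_m^N\to\mathbb G_m^N$ be the monomial map whose $s$-th coordinate is $x^{e_sA}$, where $e_1,\dots,e_N$ is the standard basis. Then $x^u\circ g=x^{uA}$, and $g$ is a surjective homomorphism with finite kernel. Put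
\[
\chi_k=e_1A^k,\qquad\text{so that}\quad x_1\circ g^k=x^{\chi_k},
\]
and consider
\begin{equation}\label{eq:skew}
f(x,z)=\bigl(g(x),\ (x_1-1)z^2+\tfrac12\bigr).
\end{equation}
This is a dominant rational self-map of $X=(\mathbb P^1)^n$ over $\mathbb Q$. It restricts to a morphism from $\mathbb G_m^N\times\mathbb A^1$ to itself, so all points of $\mathbb G_m^N\times\mathbb A^1$ lie in $X_f(\overline{\mathbb Q})$. The reset happens over the subtorus $T=\{x_1=1\}\cong\mathbb G_m^{N-1}$.

\begin{proposition}\label{prop:unbounded}
Assume that
\begin{equation}\label{eq:star}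
\chi_k\notin\mathbb Qe_1\qquad\text{for all }k\ge1.
\end{equation}
Then $\operatorname{Per}_f(U)$ is not height bounded for any non-empty open $U\subset X$.
\end{proposition}

The proof works for open subsets defined over $\overline{\mathbb Q}$, so the examples persist after extending the base field to any number field. Call a point $b\in T(\overline{\mathbb Q})$ \emph{admissible} if it is a torsion point of order prime to $2\det A$. For such $b$ and $k\ge1$ put $P_k(b)=f^{k-1}\bigl(g(b),\frac12\bigr)$. By \eqref{eq:skew},
\begin{equation}\label{eq:recursion}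
P_k(b)=\bigl(g^k(b),z_k\bigr),\qquad z_1=\tfrac12,\qquad z_{k+1}=(b^{\chi_k}-1)z_k^2+\tfrac12 .
\end{equation}
That the order of $b$ is prime to $\det A$ gives periodicity, and that it is odd gives growth.

\begin{lemma}\label{lem:periodic}
If $b$ is admissible, then $P_k(b)$ is $f$-periodic for all $k\ge1$.
\end{lemma}

\begin{proof}
Let $q$ be the order of $b$. The map $g$ acts on the finite group $\mu_q^N\cong(\mathbb Z/q)^N$ by the matrix $A$, which is invertible modulo $q$. So $g$ permutes this group, and $g^p(b)=b$ for some $p\ge1$. Then $P_p(b)=(b,z_p)$, and since $x_1(b)=1$ we get $f^p(P_1(b))=f(b,z_p)=(g(b),\frac12)=P_1(b)$. The points $P_k(b)$ are the iterates of $P_1(b)$.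
\end{proof}

\begin{lemma}\label{lem:growth}
Let $b$ be admissible and $k\ge1$. If $b^{\chi_l}\ne1$ for $1\le l<k$, then $h(z_k)\ge2^{k-1}\log2$.
\end{lemma}

\begin{proof}
Let $q$ be the order of $b$ and let $v$ be a place of $\mathbb Q(\mu_q)$ over $2$, so $|2|_v=\frac12$. The numbers $1-\zeta$ with $\zeta^q=1$, $\zeta\ne1$ are algebraic integers with product $q$, and $|q|_v=1$ because $q$ is odd. Hence each of them has $|1-\zeta|_v=1$, and in particular $|b^{\chi_l}-1|_v=1$ for $1\le l<k$. We claim that $|z_l|_v=2^{2^{l-1}}$ for $1\le l\le k$. This holds for $l=1$. If it holds for some $l<k$, the two terms of $z_{l+1}$ in \eqref{eq:recursion} have absolute values $|z_l|_v^2\ge4$ and $2$, so $|z_{l+1}|_v=|z_l|_v^2=2^{2^l}$. Summing over the places above $2$ gives $h(z_k)\ge\sum_{v\mid2}n_v\log|z_k|_v=2^{k-1}\log2$.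
\end{proof}

For roots of unity of even order the multiplier can work against the squaring: $|-1-1|_v=\frac12$, and $z=\frac12$ is sent to $-2\cdot\frac14+\frac12=0$ when $x_1=-1$.

\begin{lemma}\label{lem:hypersurface}
Let $G(x,z)=\sum_{i=0}^rG_i(x)z^i\in\overline{\mathbb Q}[x_1,\dots,x_N,z]$ with $G_r\ne0$. There is a constant $c_G$ such that $h(w)\le c_G$ whenever $\beta\in\mathbb G_m^N(\overline{\mathbb Q})$ is a torsion point, $G_r(\beta)\ne0$ and $G(\beta,w)=0$.
\end{lemma}

\begin{proof}
If $r=0$ there is no such pair $(\beta,w)$, so let $r\ge1$. Let $\gamma=(\gamma_1,\dots,\gamma_s)$ be the list of non-zero coefficients of $G$. Work in a number field containing $\gamma$, $\beta$ and $w$, and put $\epsilon_v=1$ for archimedean $v$ and $\epsilon_v=0$ otherwise. If $|w|_v\ge1$, the relation $G_r(\beta)w^r=-\sum_{i<r}G_i(\beta)w^i$ gives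
\[
|G_r(\beta)|_v\,|w|_v^r\le r^{\epsilon_v}\max_{i<r}|G_i(\beta)|_v\,|w|_v^{r-1}.
\]
Hence, for every $v$,
\[
\max(1,|w|_v)\le r^{\epsilon_v}\,\frac{\max_{i\le r}|G_i(\beta)|_v}{|G_r(\beta)|_v},
\]
the case $|w|_v<1$ being trivial because the right side is at least $1$. The coordinates of $\beta$ are roots of unity, so every monomial has absolute value $1$ at $\beta$, and $|G_i(\beta)|_v\le s^{\epsilon_v}\max_j|\gamma_j|_v$. Therefore
\[
\log\max(1,|w|_v)\le\epsilon_v\log(rs)+\log\max_j|\gamma_j|_v-\log|G_r(\beta)|_v .
\]
Multiply by $n_v$ and sum over $v$. The last term disappears by the product formula, and we obtain $h(w)\le\log(rs)+h([\gamma_1:\dots:\gamma_s])=:c_G$.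
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:unbounded}]
Let $U\ne\emptyset$ be open and let $B>0$. The complement of $U$ in $\mathbb A^{N+1}$ is a proper closed subset, so there is a polynomial $G\ne0$, written as in Lemma~\ref{lem:hypersurface}, such that every point of $\mathbb A^{N+1}$ with $G\ne0$ lies in $U$. We look for $k$ and an admissible $b$ to which Lemmas~\ref{lem:growth} and~\ref{lem:hypersurface} both apply.

\emph{Choice of $k$.} The base point $g^k(b)$ of $P_k(b)$ lies on $g^k(T)$, so we need $G_r\not\equiv0$ on $g^k(T)$. Since $g$ has finite kernel, $g^k(T)$ is a subtorus of codimension one. The character $x^u$ is trivial on $g^k(T)$ if and only if $x^{uA^k}$ is trivial on $T$, that is, $uA^k\in\mathbb Ze_1$. These $u$ span the line $\mathbb Qe_1A^{-k}$. If $g^k(T)=g^l(T)$ with $k<l$, then $\mathbb Qe_1A^{-k}=\mathbb Qe_1A^{-l}$, and multiplying by $A^l$ gives $\chi_{l-k}\in\mathbb Qe_1$, contrary to \eqref{eq:star}. So the $g^k(T)$, $k\ge0$, are pairwise distinct irreducible hypersurfaces of $\mathbb G_m^N$. Each one on which $G_r$ vanishes identically is an irreducible component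 of $\{G_r=0\}$, so there are finitely many of these. Choose $k\ge1$ with $G_r\not\equiv0$ on $g^k(T)$ and $2^{k-1}\log2>\max(B,c_G)$.

\emph{Choice of $b$.} By \eqref{eq:star}, $\chi_l\notin\mathbb Ze_1$ for $l\ge1$, so $x^{\chi_l}$ is non-trivial on $T$. Since $T$ is irreducible,
\[
\{b\in T: G_r(g^k(b))=0\}\ \cup\bigcup_{1\le l<k}\{b\in T:b^{\chi_l}=1\}
\]
is a proper closed subset of $T$. The admissible points of $T\cong\mathbb G_m^{N-1}$ form the product of $N-1$ copies of the infinite set of roots of unity of order prime to $2\det A$, and a polynomial that vanishes on a product of infinite sets is zero. So the admissible points are Zariski dense in $T$, and one of them, $b$, lies outside the displayed set.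

For this $b$, Lemma~\ref{lem:growth} gives $h(z_k)>\max(B,c_G)$. As $G_r(g^k(b))\ne0$, Lemma~\ref{lem:hypersurface} forces $G(P_k(b))\ne0$, so $P_k(b)\in U$. By Lemma~\ref{lem:periodic}, $P_k(b)\in\operatorname{Per}_f(U)$, and $h_H(P_k(b))\ge h(z_k)>B$.
\end{proof}

\begin{remark}\label{rem:star}
Condition \eqref{eq:star} says that $T$ never returns to itself. If $A=2I$, then $g(T)=T$, the reset occurs at every step, and all $P_k(b)$ lie in $\{z=\frac12\}$. For $N=1$ the condition always fails: $T$ is the fixed point $1$ of $g$, and the construction yields only the fixed point $(1,\frac12)$ of $f$, in accordance with Theorem~\ref{thm:B}.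
\end{remark}

\section{Dynamical degrees of the examples}\label{sec:degrees}

\subsection{Proof of Theorem~\ref{thm:A}}

The map is \eqref{eq:skew} with $N=2$ and
\[
A=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad A^m=\begin{pmatrix}F_{2m+1}&F_{2m}\\F_{2m}&F_{2m-1}\end{pmatrix}\quad(m\ge1).
\]
Thus $\chi_k=(F_{2k+1},F_{2k})$ has non-zero second entry for $k\ge1$, condition \eqref{eq:star} holds, and Proposition~\ref{prop:unbounded} gives the statement on periodic points.

It remains to compute the degrees. Since $\lambda=\varphi^2$ with $\varphi=\frac{1+\sqrt5}2$, Binet's formula gives $F_{2m+1}^{1/m}\to\lambda$, and $F_r\le\varphi^{r-1}$ by induction from $\varphi^2=\varphi+1$, so $F_{2m+1}\le\lambda^m$. Write $f^m=(\xi_m,\eta_m,\theta_m)$. Then $\xi_0=x$, $\theta_0=z$ and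
\[
\xi_m=x^{F_{2m+1}}y^{F_{2m}},\qquad\eta_m=x^{F_{2m}}y^{F_{2m-1}}\quad(m\ge1),\qquad\theta_{m+1}=(\xi_m-1)\theta_m^2+\tfrac12\quad(m\ge0).
\]
As $\xi_m\ne1$, we have $\deg_z\theta_m=2^m$. On a resolution $\pi,F\colon\Gamma\to X$ of $f^m$ the six functions $x,y,z,\xi_m,\eta_m,\theta_m$ are morphisms to $\mathbb P^1$, and they pull the point class back to $\pi^*H_1,\pi^*H_2,\pi^*H_3,F^*H_1,F^*H_2,F^*H_3$. So Lemma~\ref{lem:degree} applies to any three of them.

\emph{The degree $d_3$.} Since $x=\xi_1/\eta_1$ and $y=\eta_1/x$, we have $\mathbb Q(\xi_1,\eta_1)=\mathbb Q(x,y)$. Hence $d_3=\deg f=\deg_z\theta_1=2$.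

\emph{The degree $d_1$.} From $H^2=2(H_1H_2+H_1H_3+H_2H_3)$ we get
\[
(f^m)^*H\cdot H^2=2\sum_{\phi\in\{\xi_m,\eta_m,\theta_m\}}(\deg_x\phi+\deg_y\phi+\deg_z\phi).
\]
This is at least $2F_{2m+1}$, so $d_1\ge\lambda$. For the upper bound, the four non-zero partial degrees of $\xi_m$ and $\eta_m$ are at most $F_{2m+1}\le\lambda^m$, and $\deg_z\theta_m=2^m\le\lambda^m$. For $w\in\{x,y\}$ we have $\deg_w\theta_0=0$ and $\deg_w\theta_{m+1}\le\lambda^m+2\deg_w\theta_m$, so
\[
\deg_w\theta_m\le\sum_{i<m}2^{m-1-i}\lambda^i=\frac{\lambda^m-2^m}{\lambda-2}\le\frac{\lambda^m}{\lambda-2}.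
\]
The whole sum is bounded by a constant times $\lambda^m$, and $d_1=\lambda$.

\emph{The degree $d_2$.} A lower bound suffices, and one term of the expansion provides it, because all terms are products of nef classes. We choose the term that combines the growth in the base with the growth in the fiber:
\[
(f^m)^*H^2\cdot H\ \ge\ F^*H_1\cdot F^*H_3\cdot\pi^*H_2=[\mathbb Q(x,y,z):\mathbb Q(\xi_m,y,\theta_m)].
\]
In the tower $\mathbb Q(x,y,z)\supset\mathbb Q(x,y,\theta_m)\supset\mathbb Q(\xi_m,y,\theta_m)$ the first step has degree $\deg_z\theta_m=2^m$. As $x,y,\theta_m$ are algebraically independent, $x$ is transcendental over $\mathbb Q(y,\theta_m)$, and the second step has degree $\deg_x\xi_m=F_{2m+1}$. So $(f^m)^*H^2\cdot H\ge2^mF_{2m+1}$ and $d_2\ge2\lambda$.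

Since $2\lambda>\lambda>2>1=d_0$, the map $f$ is $2$-cohomologically hyperbolic. \qed

\subsection{Degrees of the general skew product}

In higher dimension we use two results in place of a direct computation. Let $r_1\ge\dots\ge r_N$ be the moduli of the eigenvalues of $A$, with multiplicity. For the monomial map $g$, viewed as a rational self-map of $Y=(\mathbb P^1)^N$, one has \cite{FW,Lin}
\begin{equation}\label{eq:monomial}
d_p(g)=r_1\cdots r_p\qquad(0\le p\le N).
\end{equation}
Let $\rho\colon X=(\mathbb P^1)^n\to Y$ be the projection that forgets $z$, so $\rho\circ f=g\circ\rho$, and let $H_Y=H_1+\dots+H_N$. The relative dynamical degrees are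
\[
d_p(f|\rho)=\lim_{m\to\infty}\bigl((f^m)^*H^p\cdot H^{1-p}\cdot\rho^*H_Y^N\bigr)^{1/m}\qquad(p=0,1),
\]
and the product formula of \cite{DN} reads, for fibers of dimension one,
\[
d_p(f)=\max_{\max(0,p-1)\le s\le\min(p,N)}d_s(g)\,d_{p-s}(f|\rho).
\]
Now $\rho^*H_Y^N=N!\,H_1\cdots H_N$. So $H\cdot\rho^*H_Y^N=N!$ and $d_0(f|\rho)=1$. Let $\theta_m$ be the last coordinate of $f^m$. It is a polynomial in $z$ over $\mathbb Q(x)$ with $\theta_{m+1}=(x^{\chi_m}-1)\theta_m^2+\frac12$, where $\chi_0=e_1$, and $\chi_m\ne0$ because $\det A\ne0$; so $\deg_z\theta_m=2^m$. The other coordinates of $f^m$ lie in $\mathbb Q(x)$ and contribute $0$ in Lemma~\ref{lem:degree}. Hence $(f^m)^*H\cdot\rho^*H_Y^N=N!\,2^m$ and $d_1(f|\rho)=2$. We obtain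
\begin{equation}\label{eq:skewdegrees}
d_p(f)=\max\bigl(d_p(g),\,2d_{p-1}(g)\bigr)\qquad(0\le p\le n),
\end{equation}
where undefined terms are omitted.

\subsection{Proof of Theorem~\ref{thm:C}}

Let $N=n-1\ge2$ and $j=i-1\in\{1,\dots,N\}$. By \eqref{eq:monomial} and \eqref{eq:skewdegrees} we want a matrix with exactly $j$ eigenvalues outside the closed unit disk and none on the unit circle, and we need \eqref{eq:star}. A companion matrix lets us prescribe the eigenvalues, and it makes $e_1$ a cyclic vector, which reduces \eqref{eq:star} to a condition on the eigenvalues. Put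
\[
\Phi(t)=t^N+3t^{N-j}+1\quad\text{if }1\le j\le N-1,\qquad\Phi(t)=\prod_{s=2}^{N+1}(t-s)\quad\text{if }j=N .
\]
For $j\le N-1$ and $|t|=1$ we have $|3t^{N-j}|=3>2\ge|t^N+1|$. So $\Phi$ has no root on the unit circle, and by Rouch\'e's theorem it has as many roots in the open unit disk as $3t^{N-j}$, namely $N-j\ge1$; the other $j\ge1$ roots lie outside. For $j=N$ the roots are $2,\dots,N+1$. In all cases $\Phi(0)\ne0$, the roots do not all have the same modulus, and $r_j>1$, with $1>r_{j+1}$ if $j<N$.

Write $\Phi(t)=t^N+\sum_{s<N}c_st^s$ and let $A$ be the integer matrix with rows $e_2,\dots,e_N$, $(-c_0,\dots,-c_{N-1})$. Its characteristic polynomial is $\Phi$, so $\det A=\pm\Phi(0)\ne0$, and $e_s=e_1A^{s-1}$ for $1\le s\le N$. If $e_1A^k=ce_1$ with $k\ge1$ and $c\in\mathbb Q$, then $e_sA^k=e_1A^kA^{s-1}=ce_s$ for all $s$. Then $A^k=cI$ and all eigenvalues of $A$ have modulus $|c|^{1/k}$, which is false. So \eqref{eq:star} holds, and Proposition~\ref{prop:unbounded} applies to the map \eqref{eq:skew}.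

Since $r_s>1$ for $s\le j$ and $r_s<1$ for $s>j$, formula \eqref{eq:monomial} gives $d_j(g)>d_p(g)$ for $p\ne j$. By \eqref{eq:skewdegrees}, $d_{j+1}(f)\ge2d_j(g)$. For $p\ne j+1$ we have $d_p(g)\le d_j(g)<2d_j(g)$ and $2d_{p-1}(g)<2d_j(g)$, so $d_p(f)<d_{j+1}(f)$. Hence $f$ is $i$-cohomologically hyperbolic. \qed

\begin{remark}
The maps \eqref{eq:skew} are never $1$-cohomologically hyperbolic: $d_1(g)=r_1\ge1$ because $|\det A|\ge1$, so \eqref{eq:skewdegrees} gives $d_2(f)\ge2d_1(g)\ge\max(d_1(g),2)=d_1(f)$.
\end{remark}

\section{Curves and surfaces}\label{sec:surfaces}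

We prove Theorem~\ref{thm:B}. For $n=0$ there is nothing to prove, so let $n\in\{1,2\}$.

\subsection{Reductions}

We work over $\overline K$. This is allowed: an open set $U$ found over $\overline K$ has finitely many Galois conjugates, and their intersection is defined over $K$, contained in $U$, and non-empty because $X$ is geometrically integral. We replace $H$ by a very ample multiple and take $h=h_H\ge0$. Let $d=\deg f=d_n(f)$.

Define open sets $\Omega_0=X\supset\Omega_1\supset\cdots$ on which the $r$-fold composition $f^r\colon\Omega_r\to X$ is a morphism by $\Omega_{r+1}=\{y\in\Omega_r:f^r(y)\notin I_f\}$. They are non-empty because $f$ is dominant, and $X_f(\overline K)=\bigcap_r\Omega_r(\overline K)$.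

Finite sets can be ignored, in the following strong sense.

\begin{lemma}\label{lem:finite}
If $S\subset X(\overline K)$ is finite, only finitely many periodic points have an orbit that meets $S$.
\end{lemma}

\begin{proof}
If $x$ is periodic and $y\in O_f(x)\cap S$, then $y$ is periodic and $x\in O_f(y)$. So $x$ lies in one of finitely many finite orbits.
\end{proof}

\subsection{A three-term height inequality}

An inequality $h(f^m(x))\ge c\,h(x)-C$ with $c>1$ cannot be expected when $d_1>d_2$. Take $g(x,y)=(x^2y,xy)$, for which $d_1=\lambda$ and $d_2=1$ by \eqref{eq:monomial}. For $k\ge m$ and roots of unity $\zeta,\zeta'$, the point $(\zeta2^{F_{2k-1}},\zeta'2^{-F_{2k}})$ has height $F_{2k+1}\log2$, its image under $g^m$ has the smaller height $F_{2k-2m+1}\log2$, and the points with $k\ge k_1$ are Zariski dense for every $k_1$. Heights may go down along an orbit as well as up. What survives is a convexity property: a large height is exceeded by the mean of its two neighbors. This is the only place where hyperbolicity is used.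

\begin{lemma}\label{lem:threeterm}
There are an integer $m\ge1$, a constant $C\ge0$ and a proper closed subset $Z\subset X$ such that
\[
h(x)+h(f^{2m}(x))\ge\tfrac52\,h(f^m(x))-C\qquad\text{for all }x\in X_f(\overline K)\setminus Z .
\]
\end{lemma}

\begin{proof}
For $m\ge1$, resolve the singularities of the closure of the graph of $(f^m,f^{2m})$. This gives a smooth projective $\Gamma$ and morphisms $\psi_0,\psi_1,\psi_2\colon\Gamma\to X$ with $\psi_0$ birational and $\psi_k=f^{km}\circ\psi_0$ as rational maps. Put $L_k=\psi_k^*H$ and $D=L_0+L_2-\frac52L_1$. We first show that $D$ is big for a suitable $m$.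

Let $n=1$. Then $d=d_1>d_0=1$, so $d\ge2$. We have $\deg L_k=d^{km}\deg H$, so $\deg D=(d^m-2)(d^m-\frac12)\deg H$, which is positive for $m=2$.

Let $n=2$ and put $\delta_m=(f^m)^*H\cdot H$, so $\delta_m^{1/m}\to d_1$. By definition and by the projection formula,
\[
L_0\cdot L_1=\delta_m,\qquad L_0\cdot L_2=\delta_{2m},\qquad L_0^2=H^2,\qquad L_2^2=d^{2m}H^2 .
\]
We claim that $L_1\cdot L_2=d^m\delta_m$. The rational map $\psi_0^{-1}\circ\psi_1\colon\Gamma\dashrightarrow\Gamma$ has degree $d^m$. Choose a birational morphism $\sigma\colon\Gamma'\to\Gamma$ such that $\gamma=\psi_0^{-1}\circ\psi_1\circ\sigma$ is a morphism. Then $\psi_0\circ\gamma=\psi_1\circ\sigma$ and $\psi_1\circ\gamma=f^m\circ\psi_1\circ\sigma=\psi_2\circ\sigma$. Hence $L_1\cdot L_2=\sigma^*L_1\cdot\sigma^*L_2=\gamma^*L_0\cdot\gamma^*L_1=d^m\delta_m$.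

With $D_1=L_0+L_2$ and $D_2=\frac52L_1$ we therefore have
\[
D_1^2=H^2+2\delta_{2m}+d^{2m}H^2,\qquad 2D_1\cdot D_2=5(1+d^m)\delta_m .
\]
The $m$-th roots of $2\delta_{2m}$, of $d^{2m}H^2$ and of $5(1+d^m)\delta_m$ tend to $d_1^2$, $d^2$ and $d\,d_1$. Since $f$ is $1$- or $2$-cohomologically hyperbolic, either $d_1>d$, and then $d_1^2>d\,d_1$, or $d>d_1$, and then $d^2>d\,d_1$. In both cases $D_1^2>2D_1\cdot D_2$ for large $m$, and $D$ is big by \eqref{eq:bigcriterion}.

Fix such an $m$. A positive multiple of $D$ is linearly equivalent to an ample divisor plus an effective divisor $E$. By (H1)--(H3) there is $C\ge0$ with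
\[
h\circ\psi_0+h\circ\psi_2-\tfrac52\,h\circ\psi_1\ge-C\qquad\text{on }\Gamma\setminus\operatorname{Supp}E .
\]
Let $Z=\psi_0(\operatorname{Supp}E)$, a closed set of dimension less than $n$. Let $x\in X_f(\overline K)\setminus Z$ and choose $y\in\Gamma$ with $\psi_0(y)=x$; then $y\notin\operatorname{Supp}E$. On the open set $\psi_0^{-1}(\Omega_{km})\ni y$ the morphisms $\psi_k$ and $f^{km}\circ\psi_0$ agree on a dense open subset, hence everywhere, since $\Gamma$ is reduced and $X$ is separated. So $\psi_k(y)=f^{km}(x)$, and the inequality follows.
\end{proof}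

Fix $m$, $C$ and $Z$. For a periodic point $x$ with $f^p(x)=x$ put $x_l=f^{ml}(x)$ for $l\ge0$. Then $x_{l+p}=x_l$, and we extend the sequence periodically to $l\in\mathbb Z$, so that $x_{l+1}=f^m(x_l)$ for all $l$. Put
\[
a_l=h(x_l)\ge0,\qquad M=\max_la_l\ge h(x),\qquad J=\{l\in\mathbb Z:x_l\in Z\}.
\]
We have to bound $M$. Lemma~\ref{lem:threeterm}, applied to $x_{l-1}$, says
\begin{equation}\label{eq:convex}
a_{l-1}+a_{l+1}\ge\tfrac52a_l-C\qquad\text{whenever }l-1\notin J .
\end{equation}
Choose $i$ with $a_{i+1}=M$. If $i\notin J$, then \eqref{eq:convex} gives $2M\ge\frac52M-C$, so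
\begin{equation}\label{eq:easy}
a_{i+1}=M,\quad i\notin J\qquad\Longrightarrow\qquad M\le2C .
\end{equation}

For $n=1$ this finishes the proof with $U=X$: the set $Z$ is finite, periodic orbits that avoid $Z$ have $J=\emptyset$ and $M\le2C$, and the other periodic points are finite in number by Lemma~\ref{lem:finite}.

From now on $n=2$, and the difficulty is the case $i\in J$, where the maximum comes right after a visit to $Z$ and \eqref{eq:convex} is not available. We play two estimates for a later term $a_{i+k}$ against each other. After a curve and a finite set are removed, the orbit stays outside $Z$ for as long a stretch as we like, and convexity makes the height in the middle of the stretch an arbitrarily small fraction of $M$. On the other hand $x_i$ lies on one of finitely many curves, and on a curve that is never contracted the height cannot drop below a fixed fraction of $M$.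

\subsection{Decay in the middle of a long stretch}

The roots of $s^2-\frac52s+1$ are $2$ and $\frac12$, so $2^l$ and $2^{-l}$ solve the recursion $s_{l-1}+s_{l+1}=\frac52s_l$. They serve as barriers.

\begin{lemma}\label{lem:decay}
Let $R\ge1$ and $l_0\in\mathbb Z$. Suppose that the inequality in \eqref{eq:convex} holds for all $l$ with $l_0<l<l_0+2R$. Then $a_{l_0+R}\le2C+2^{1-R}M$.
\end{lemma}

\begin{proof}
Put $l_1=l_0+2R$, $s_l=M\bigl(2^{-(l-l_0)}+2^{-(l_1-l)}\bigr)$ and $u_l=a_l-2C-s_l$. For $l_0<l<l_1$,
\[
u_{l-1}+u_{l+1}\ge\tfrac52a_l-C-4C-\tfrac52s_l=\tfrac52u_l .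
\]
At the ends $s_{l_0},s_{l_1}\ge M$, so $u_{l_0},u_{l_1}\le0$. If the maximum of $u$ on $[l_0,l_1]$ were positive, it would be attained at some $l$ with $l_0<l<l_1$, and then $\frac52u_l\le u_{l-1}+u_{l+1}\le2u_l$, which is absurd. So $u_{l_0+R}\le0$, and $s_{l_0+R}=2^{1-R}M$.
\end{proof}

\subsection{The forward images of the curves in $Z$}

The set $Z$ is a union of finitely many irreducible curves and finitely many isolated points; we do not assume that $X$ is normal, so $I_f$ may contain curves. For a curve component $W$ of $Z$ put $W^{(0)}=W$ and, as long as $W^{(r)}\not\subset I_f$,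
\[
W^{(r+1)}=\overline{f\bigl(W^{(r)}\setminus I_f\bigr)},
\]
an irreducible closed set of dimension at most $1$. If $y\in W\cap X_f(\overline K)$, then by induction $W^{(r)}$ is defined and $f^r(y)\in W^{(r)}$ for all $r$. Each $W$ has exactly one of four types.
\begin{itemize}
\item[(A)] \emph{Indeterminate:} $W^{(r)}\subset I_f$ for some $r$. Then $W\cap X_f(\overline K)=\emptyset$.
\item[(B)] \emph{Contracted:} all $W^{(r)}$ are defined and one of them is a point $s_W$. Then the orbit of every point of $W\cap X_f(\overline K)$ contains $s_W$.
\item[(C)] \emph{Preperiodic:} all $W^{(r)}$ are curves and two of them coincide. Since $W^{(r)}$ determines $W^{(r+1)}$, the sequence takes finitely many values, and $V_W=\bigcup_rW^{(r)}$ is a finite union of curves.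
\item[(D)] \emph{Wandering:} all $W^{(r)}$ are curves and they are pairwise distinct.
\end{itemize}
On preperiodic curves nothing can be said, as Example~\ref{ex:fixedline} suggests, so we remove them. Let $V$ be the union of the $V_W$ for $W$ of type (C), and put
\[
U=X\setminus V\ne\emptyset .
\]

A wandering curve can land on a component of $Z$ only at bounded times, and at later times it meets the wandering components in finite sets. Precisely, for wandering $W,W'$ there is at most one $k$ with $W^{(mk)}=W'$. Fix $k_0\ge1$ larger than all these $k$. For $R\ge1$ let $S_R$ consist of the isolated points of $Z$, the points $s_W$ for $W$ of type (B), and the sets $W^{(mk)}\cap W'$ for $W,W'$ wandering and $k_0\le k\le k_0+2R-2$. Two distinct irreducible curves meet in finitely many points, so $S_R$ is finite.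

\begin{lemma}\label{lem:gap}
Let $x\in\operatorname{Per}_f(U)$ have orbit disjoint from $S_R$, and let $i\in J$. Then $x_i$ lies on a wandering component of $Z$ and on no component of another type, and $i+k\notin J$ for $k_0\le k\le k_0+2R-2$.
\end{lemma}

\begin{proof}
Since $x$ is periodic, $O_f(x_i)=O_f(x)$. The point $x_i$ is not an isolated point of $Z$, because these lie in $S_R$. It is not on a component of type (A), because $x_i\in X_f(\overline K)$, nor on one of type (B), because then $s_W\in O_f(x)$. If it were on a component of type (C), then $O_f(x_i)\subset V$, so $x\in V$, contrary to $x\in U$. This proves the first claim. If also $i+k\in J$ with $k$ in the stated range, then $x_i\in W$ and $x_{i+k}\in W'$ with $W,W'$ wandering, and $x_{i+k}=f^{mk}(x_i)\in W^{(mk)}\cap W'\subset S_R$, a contradiction.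
\end{proof}

\subsection{Heights along wandering curves}

\begin{lemma}\label{lem:wandering}
There are an integer $e\ge1$ and constants $C_k$ for $k\ge1$ such that
\[
h(f^m(y))\le e\,h(f^{mk}(y))+C_k
\]
for all $k\ge1$ and all $y\in X_f(\overline K)$ lying on a wandering component of $Z$.
\end{lemma}

The point is that $e$ does not depend on $k$, while $C_k$ may.

\begin{proof}
Let $W$ be wandering. We claim that $W\cap\Omega_r\ne\emptyset$ and that $f^r(W\cap\Omega_r)$ is dense in $W^{(r)}$ for all $r$. Suppose this holds for $r$. As $W^{(r)}\not\subset I_f$, the set $W\cap\Omega_{r+1}$ is a non-empty, hence dense, open subset of $W\cap\Omega_r$. Its image under $f^r$ is dense in $W^{(r)}\setminus I_f$, so its image under $f^{r+1}$ is dense in $W^{(r+1)}$.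

Let $\nu\colon\widetilde W\to W$ be the normalization. Since $\widetilde W$ is a smooth curve and $X$ is projective, the morphism $f^{mk}\circ\nu$ on $\nu^{-1}(\Omega_{mk})$ extends to a morphism $\varphi_{W,k}\colon\widetilde W\to X$. Its image is the curve $W^{(mk)}$, so $\varphi_{W,k}$ is not constant and $\deg\varphi_{W,k}^*H$ is an integer that is at least $1$. Let $e$ be an integer with $e>\deg\varphi_{W,1}^*H$ for each of the finitely many wandering $W$. Then $e\,\varphi_{W,k}^*H-\varphi_{W,1}^*H$ has positive degree, so it is ample, and (H1)--(H3) give a constant $C_k$, valid for all wandering $W$, with $h\circ\varphi_{W,1}\le e\,h\circ\varphi_{W,k}+C_k$ on $\widetilde W$. If $y\in W\cap X_f(\overline K)$ and $\nu(\hat y)=y$, then $y\in\Omega_{mk}$, so $\varphi_{W,k}(\hat y)=f^{mk}(y)$ and $\varphi_{W,1}(\hat y)=f^m(y)$.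
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:B}}

The order of the choices matters. The numbers $k_0$ and $e$ depend only on $m$ and $Z$. Choose $R\ge1$ with $2^{1-R}e\le\frac12$, and put $k=k_0+R$. This fixes the finite set $S_R$ and the constant $C_k$.

Let $x\in\operatorname{Per}_f(U)$ have orbit disjoint from $S_R$, and choose $i$ with $a_{i+1}=M$. If $i\notin J$, then $M\le2C$ by \eqref{eq:easy}. Let $i\in J$ and put $l_0=i+k_0$. For $l_0<l<l_0+2R$ we have $i+k_0\le l-1\le i+k_0+2R-2$, so $l-1\notin J$ by Lemma~\ref{lem:gap}, and \eqref{eq:convex} applies. Lemma~\ref{lem:decay} gives $a_{i+k}=a_{l_0+R}\le2C+2^{1-R}M$. By Lemma~\ref{lem:gap} the point $x_i$ lies on a wandering component, so Lemma~\ref{lem:wandering} gives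
\[
M=a_{i+1}\le e\,a_{i+k}+C_k\le2eC+\tfrac12M+C_k ,
\]
that is, $M\le4eC+2C_k$. In both cases $h(x)\le M$ is bounded independently of $x$. The points of $\operatorname{Per}_f(U)$ whose orbit meets $S_R$ are finite in number by Lemma~\ref{lem:finite}. Hence $\operatorname{Per}_f(U)$ is height bounded. \qed

\begin{remark}
Beyond the intersection numbers in Lemma~\ref{lem:threeterm}, the assumption $n=2$ enters three times: a contracted component of $Z$ goes to a point, two distinct components or images meet in a finite set, and a non-constant map from a curve pulls $H$ back to an ample divisor of degree at least $1$. The map of Theorem~\ref{thm:A} shows how the first and third break down for a hypersurface in a threefold. The surface $\{x=1\}$ is mapped neither to a point nor finitely onto its image. For a root of unity $\zeta$ of odd order and any $w$, the point $f^k(1,\zeta,w)$ does not depend on $w$ for $k\ge1$, so no later height controls $h(w)$, and by Lemma~\ref{lem:periodic} the image curve contains the infinitely many periodic points $(\zeta,\zeta,\frac12)$.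
\end{remark}

\begin{thebibliography}{9}

\bibitem{DN} Dinh and Nguyen, Comment. Math. Helv. \textbf{86} (2011).

\bibitem{FW} Favre and Wulcan, Indiana Univ. Math. J. \textbf{61} (2012).

\bibitem{Laz} Lazarsfeld, \emph{Positivity I}.

\bibitem{Lin} Lin, Bull. Soc. Math. France \textbf{140} (2012).

\bibitem{MS} Yohsuke Matsuzawa and Kaoru Sano, \emph{On the height boundedness of periodic and preperiodic points of dominant rational self-maps on projective varieties}, arXiv:2603.09010 (2026).

\end{thebibliography}
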